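# The semicircle law for random geometric graphs: disjoint spanning trees and two-edge cuts

## 1. A first guess: semicircle exactly when $d\gg np\log(1/p)$

Put $n$ independent uniform points $v_1,\dots,v_n$ on the unit sphere $S=\mathbb S^{d-1}\subset\mathbb R^d$. Join $i\ne j$ when $\langle v_i,v_j\rangle\ge\tau$, where $\tau=\tau(d,p)$ is chosen so that each edge has probability $p$. This is the random geometric graph $\mathcal G(n,d,p)$, with adjacency matrix $A$. Here $p=p(n)\in(0,1/2)$ and $d=d(n)\ge 2$ are sequences. We write $a=\omega(b)$ or $a\gg b$ when $a/b\to\infty$.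

For a symmetric $n\times n$ matrix $M$ let $\mu_M=\frac1n\sum_i\delta_{\lambda_i(M)}$ be its empirical spectral distribution, and let $\mu_{sc}(dx)=\frac1{2\pi}\sqrt{4-x^2}\,\mathbf 1_{[-2,2]}(x)\,dx$. We say that $\mu_M\to\mu_{sc}$ weakly in probability if $\int f\,d\mu_M\to\int f\,d\mu_{sc}$ in probability for every bounded continuous $f$. Recall that the odd moments of $\mu_{sc}$ vanish, that its moment of order $2r$ is the Catalan number $C_r$ (so $C_1=1$, $C_2=2$), and that, having compact support, it is determined by its moments.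

If the edges were independent with probability $p$ and $np\to\infty$, the normalized matrix $A/\sqrt{np(1-p)}$ would have the semicircle law as limit. In $\mathcal G(n,d,p)$ the edges are dependent. For which $(p,d)$ is the limit still the semicircle?

**Where a guess comes from.** Subtract the mean of an edge. Let
$$k_0(x,y)=\frac{\mathbf 1_{\langle x,y\rangle\ge\tau}-p}{\sqrt{np(1-p)}},\qquad X_{ij}=k_0(v_i,v_j)\ (i\ne j),\qquad X_{ii}=0 .$$
Let $K_0$ be the integral operator of $k_0$ on $L^2(\sigma)$, with $\sigma$ the uniform probability on $S$. The matrix $X$ samples the operator $nK_0$. If $n\|K_0\|$ is tiny compared with the semicircle edge $2$, the geometry ought to be invisible; if it is not tiny, the geometry ought to show. To compute the norm we need harmonic analysis on the sphere. These are the textbook facts, valid for $d\ge2$.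

* **(H1)** $L^2(\sigma)$ is the orthogonal sum of the spaces $\mathcal H_m$ of degree-$m$ spherical harmonics, $m\ge0$, of dimension $N_m$, with $N_0=1$, $N_1=d$, and $N_m=\binom{d+m-2}{m}+\binom{d+m-3}{m-1}$ for $m\ge1$.
* **(H2)** Let $P_m$ be the Gegenbauer polynomial of $\mathbb S^{d-1}$ with $P_m(1)=1$. Then $Z_m(x,y)=N_mP_m(\langle x,y\rangle)=\sum_{l}Y_l(x)Y_l(y)$, for any orthonormal basis $(Y_l)$ of $\mathcal H_m$, is the kernel of the projection onto $\mathcal H_m$. By Cauchy–Schwarz $|Z_m(x,y)|\le Z_m(x,x)=N_m$, so $|P_m|\le1$ on $[-1,1]$. Also $\int P_m(\langle x,y\rangle)^2d\sigma(y)=1/N_m$.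
* **(H3)** (Funk–Hecke.) A kernel $\varphi(\langle x,y\rangle)$ acts on $\mathcal H_m$ as the scalar $\kappa_m=\mathbb E[\varphi(t)P_m(t)]$, where $t=\langle x,y\rangle$ for independent uniform $x,y$. Hence $\int\varphi(\langle x,y\rangle)^2d\sigma(y)=\sum_mN_m\kappa_m^2$ for every $x$, and the integral of $\varphi$ around a closed cycle of $q\ge2$ points is $\sum_mN_m\kappa_m^q$.
* **(H4)** $(1-t^2)P_m''-(d-1)tP_m'+m(m+d-2)P_m=0$.

Example for (H3): the kernel $\langle x,y\rangle=P_1$ has eigenvalue $\mathbb E[t^2]=1/d$ on $\mathcal H_1$ and $0$ elsewhere.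

Let $B=\{t\ge\tau\}$, $L_p=\log(1/p)$, $\lambda_m=\mathbb E[\mathbf 1_BP_m(t)]$. The kernel $\mathbf 1_{\langle x,y\rangle\ge\tau}-p$ has eigenvalue $\lambda_m$ on $\mathcal H_m$ for $m\ge1$ and $0$ on constants, so $\sum_{m\ge1}N_m\lambda_m^2=p(1-p)$. Put
$$s_m=\frac{n\lambda_m}{\sqrt{np(1-p)}},\qquad \nu_n=\sum_{m\ge1}\frac{N_ms_m^2}{n}\,\delta_{s_m}=\sum_{m\ge1}\frac{N_m\lambda_m^2}{p(1-p)}\,\delta_{s_m}.\tag{1}$$
So the $s_m$ are the eigenvalues of $nK_0$ off the constants, and $\nu_n$ is a probability measure. Lemma 11 below shows $|\lambda_m|\le\lambda_1\le p\sqrt{2L_p/d}$, hence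
$$n\|K_0\|=\max_{m\ge1}|s_m|=s_1\le2\sqrt{\frac{np\log(1/p)}{d}} .\tag{2}$$
The first guess is therefore: *the limit is the semicircle exactly when $d\gg np\log(1/p)$.* It is known that $np\to\infty$ and $d=\omega(np\log^2(1/p))$ suffice, and Yifan Cao and Yizhe Zhu, "Spectra of high-dimensional sparse random geometric graphs", arXiv:2507.06556 (2025), conjecture that the true threshold is $d\gg np\log(1/p)$. Let us test the guess.

**Test 1: short closed walks.** Note $n\int k_0(x,y)^2d\sigma(y)=1$ and $\sup|k_0|\le\sqrt{2/(np)}$. Then $\frac1n\mathbb E\operatorname{tr}X^2=\frac{n-1}n\to1$. In $\operatorname{tr}X^3$ only triangles occur, and by (H3)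
$$\tfrac1n\mathbb E\operatorname{tr}X^3=\tfrac{(n-1)(n-2)}{n^2}\,n^2\sum_{m\ge1}N_m\Big(\frac{s_m}n\Big)^3=\tfrac{(n-1)(n-2)}{n^2}\int s\,d\nu_n .$$
In $\operatorname{tr}X^4$ the index sequences are $abac$ and $abcb$ (two doubled paths, contributing $1$ each in the limit), $abab$ (contributing at most $n\int k_0^4d\sigma\le2/(np)\to0$), and $abcd$ (a 4-cycle, contributing $\int s^2d\nu_n$ up to a factor tending to $1$). So if $\max|s_m|\to0$, the third moment tends to $0$ and the fourth to $2$, as they should. Sufficiency looks right.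

**Test 2: the circle, $d=2$.** Here $N_m=2$, $P_m(\cos\vartheta)=\cos m\vartheta$, and $\lambda_m=\frac1{2\pi}\int_{-\pi p}^{\pi p}\cos m\vartheta\,d\vartheta=\frac{\sin(\pi mp)}{\pi m}$. For $1\le m\le\frac1{2p}$ we have $\sin(\pi mp)\ge2mp$, so $\lambda_m\ge2p/\pi$ and $s_m\ge\frac2\pi\sqrt{np}\to\infty$. Each such $m$ has $\nu_n$-mass at least $8p/\pi^2$, and there are at least $\frac1{4p}$ of them. So mass at least $2/\pi^2$ of $\nu_n$ escapes to infinity. The guess predicts no semicircle for $d=2$, and Theorem 2 below confirms this.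

**Test 3: the mass of the top eigenvalue when $p\to0$.** The degree-one part of $\nu_n$ has mass
$$\frac{d\lambda_1^2}{p(1-p)}\le\frac{d}{p(1-p)}\cdot\frac{2p^2L_p}{d}\le4p\log(1/p)\longrightarrow0\qquad(p\to0).$$
So $s_1$ may be huge while the degree-one part carries a vanishing share of $\sum N_m s_m^2/n=1$. A spectral distribution does not notice a few large eigenvalues. The "only if" half of the guess is in doubt when $p\to0$, and the object to watch is the measure $\nu_n$, not the maximum of the $|s_m|$.

## 2. Three statements: sufficiency, a criterion in terms of $\nu_n$, and its consequences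

**Theorem 1.** If $np\to\infty$ and $d=\omega(np\log(1/p))$, then $\mu_{A/\sqrt{np(1-p)}}\to\mu_{sc}$ weakly in probability.

**Theorem 2.** Let $d\ge2$, $p\in(0,1/2)$, $np\to\infty$. Then $\mu_{A/\sqrt{np(1-p)}}\to\mu_{sc}$ weakly in probability if and only if $\nu_n(\{|s|>\eta\})\to0$ for every $\eta>0$.

**Corollary 3.** Let $np\to\infty$, $d\ge2$.
1. If $p\ge p_0>0$ for a constant $p_0$, semicircle convergence holds iff $d/n\to\infty$, i.e. iff $d=\omega(np\log(1/p))$. So the condition of Theorem 1 is sharp here.
2. If $p\to0$ and, for some fixed $\kappa\in(0,\frac12)$, $N_{M+1}/n\to\infty$ with $M=\lfloor(\frac12-\kappa)\log(1/p)\rfloor$, then semicircle convergence holds. In particular it holds if $p\to0$ and $d\ge n^c$ for a fixed $c>0$, and if $p\le n^{-a}$ and $d\ge1+e^{8/a}\frac a4\log n$ for a fixed $a>0$. So when $p\to0$ the condition of Theorem 1 is sufficient but not necessary in general (e.g. $p=1/\log n$, $d=\lceil\sqrt n\rceil$).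

Thus the "if" half of the guess is true. The "only if" half is true for $p$ bounded below and false in general. In Theorem 1 the hypothesis forces $d\to\infty$, because $np\to\infty$ and $\log(1/p)>\log2$; so $d\ge2$ is harmless.

## 3. From spectral convergence to integrals over even graphs

**Step 1: a comparison rule.** We want to discard low-rank matrices and small multiples of $I$. First, to prove $\mu_M\to\mu_{sc}$ weakly in probability it is enough to treat $f\in C_c^1$. Indeed, let $0\le g\le1$ be in $C^1_c$ with $g=1$ on $[-2,2]$. Then $\int g\,d\mu_M\to1$ in probability, so for bounded continuous $f$ we get $|\int f(1-g)\,d\mu_M|\le\|f\|_\infty\int(1-g)\,d\mu_M\to0$, while $fg\in C_c$ is a uniform limit of $C_c^1$ functions.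

Next recall the rank inequality $\sup|F_M-F_{M'}|\le\operatorname{rank}(M-M')/n$ for the distribution functions. Integrating by parts, $|\int f\,d\mu_M-\int f\,d\mu_{M'}|\le\|f'\|_{L^1}\operatorname{rank}(M-M')/n$ for $f\in C^1_c$. Also $|\int f\,d\mu_{M+\varepsilon I}-\int f\,d\mu_M|\le\|f'\|_\infty|\varepsilon|$. Hence:

(C) *If $M-M'=D+\varepsilon I$ with $\operatorname{rank}D=o(n)$ and $\varepsilon\to0$ (both bounds deterministic), then semicircle convergence for $M$ and for $M'$ are equivalent.*

**Step 2: from $A$ to $X$.** The aim is to work with a centered kernel. We have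
$$\frac A{\sqrt{np(1-p)}}=X+\frac p{\sqrt{np(1-p)}}\big(\mathbf 1\mathbf 1^T-I\big).$$
The first correction has rank one, and the second is a shift of size at most $\sqrt{2p/n}\to0$, since $1-p\ge\frac12$. By (C) we may replace $A/\sqrt{np(1-p)}$ by $X$ everywhere.

**Step 3: zonal kernels and graph integrals.** This step fixes the language. All kernels are bounded, Borel, everywhere defined, and **zonal**: $k(x,y)=\varphi(\langle x,y\rangle)$. Such a kernel is symmetric. The group $O(d)$ acts transitively on $S$ and on pairs with a given inner product, so a bounded Borel function of $(x,y)$ that is invariant under $O(d)$ is zonal, and an invariant function of $x$ alone is constant. In particular $\|k(x,\cdot)\|_2$ does not depend on $x$. We write $K$ for the operator of $k$, and $\|K\|$ for its norm on $L^2(\sigma)$.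

**Definition (bounded kernels).** A zonal kernel $k$ is $(\alpha,\beta,\theta)$-bounded if
$$\sup|k|\le\alpha,\qquad\sqrt n\,\|k(x,\cdot)\|_2\le\beta,\qquad n\|K\|\le\theta .$$
Example: $k_0$ is $\big(\sqrt{2/(np)},\,1,\,\max_{m\ge1}|s_m|\big)$-bounded.

**Definition (graph integral).** Let $H$ be a finite connected multigraph in which all degrees are even (a loop counts $2$), with $V$ vertices and a kernel $k_e$ on each edge $e$. Put
$$J(H)=n^{V-1}\int\prod_{e=uv}k_e(x_u,x_v)\prod_ud\sigma(x_u).$$
A loop contributes the constant $k_e(x,x)$. By invariance, integrating all vertices but one gives the same number, whatever the position of the remaining point. $J$ is linear in each $k_e$.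

Examples, all edges carrying $k$: a doubled edge has $J=n\int k(x,y)^2d\sigma(y)$; a fourfold edge has $J=n\int k(x,y)^4d\sigma(y)$; a $q$-cycle has $J=n^{q-1}\sum_mN_m\kappa_m^q$.

**Step 4: the trace formula.** Let $Y_{ij}=k(v_i,v_j)$ for $i\ne j$ and $Y_{ii}=0$. Expand $\operatorname{tr}Y^q$ over index sequences $(i_1,\dots,i_q)$ with cyclically consecutive indices distinct, and group them by their equality pattern $w$. Let $G_w$ be the multigraph traversed and $V_w$ its number of vertices. A pattern is realized by $n(n-1)\cdots(n-V_w+1)$ sequences, each with expectation $n^{-(V_w-1)}J(G_w)$. Hence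
$$\tfrac1n\mathbb E\operatorname{tr}Y^q=\sum_w\frac{n(n-1)\cdots(n-V_w+1)}{n^{V_w}}\,J(G_w).\tag{3}$$
Being traversed by a closed walk without stationary steps, $G_w$ is connected, loopless, and has even degrees. The number of patterns depends only on $q$.

**Step 5: doubled trees give Catalan numbers.** A *doubled tree* is a tree with every edge doubled. Suppose $G_w$ is a doubled tree, so $q$ is even. The walk starts at a root and crosses each tree edge twice: first away from the root (it cannot reach the far side otherwise), then back. Record $+1$ at first crossings and $-1$ at second crossings; this is the increment of the distance to the root, so we get a Dyck path of length $q$. Conversely the path determines the pattern: an up-step goes to a vertex not seen before, and a down-step returns to the parent. Every Dyck path arises. So there are exactly $C_{q/2}$ such patterns.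

If $n\int k^2d\sigma\to1$, a doubled tree has $J\to1$ (strip its leaves one by one). The semicircle moments appear as soon as **$J(G)\to0$ for every connected loopless even $G$ that is not a doubled tree.** This is the claim to prove for kernels with $\sup|k|\to0$ and $n\|K\|\to0$.

## 4. Absolute values, Cauchy–Schwarz, and a nine-vertex graph that defeats both

**One spanning tree and $L^1$ norms.** For $k_0$ we have $\sup|k_0|\le1/\sqrt{np}$ and
$$n\int|k_0(x,y)|\,d\sigma(y)=\frac{2np(1-p)}{\sqrt{np(1-p)}}\le2\sqrt{np}.$$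
Take a spanning tree of $G$, bound the edges outside it by the sup norm, and strip the leaves of the tree. With $q$ edges and $V$ vertices,
$$|J(G)|\le(2\sqrt{np})^{V-1}(np)^{-(q-V+1)/2}=2^{V-1}(np)^{V-1-q/2}.$$
This tends to zero when $q>2(V-1)$. For a $q$-cycle the bound is of order $(np)^{q/2-1}$, which is useless: the signs of $k_0$ have been thrown away. But a $q$-cycle is easy by spectral means. With $\theta=n\|K_0\|$,
$$n^{q-1}|\operatorname{Tr}K_0^q|\le n^{q-1}\|K_0\|^{q-2}\|K_0\|_{HS}^2=\theta^{q-2}.$$

**Contract, then use $L^2$ norms.** The natural next step is to combine the two. At a degree-two vertex integrate out the vertex: its two edges become one edge with the kernel of $nK_0^2$, which has sup at most $1$ and $\sqrt n\,\|\cdot\|_2\le\theta$. After all such contractions (and removal of doubled leaves) degrees are at least $4$, so there are at least $2V$ edges. The $L^1$ norm of a contracted kernel is not under control, but $L^2$ row norms are. If the graph has two edge-disjoint spanning trees, Cauchy–Schwarz between them uses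 each edge of each tree in $L^2$, and gains exactly $n^{-(V-1)}$. Since $2V>2(V-1)$, there are enough edges for two trees. Are there always two trees?

**No.** Let $W$ be the following graph. Take a hexagon $y_1y_1'y_2y_2'y_3y_3'$; triple the edges $y_iy_i'$ and subdivide each edge $y_i'y_{i+1}$ (indices mod $3$) by one new vertex. It has $V=9$ vertices and $q=9+6=15$ edges, and degrees $4$ and $2$. The $L^1$ bound gives $2^8(np)^{8-15/2}=256\sqrt{np}$. Contracting the three subdividing vertices gives a hexagon with alternate edges tripled: six vertices, all degrees $4$, twelve edges. Two disjoint spanning trees would each need at least two of the edges running between the three blobs $\{y_i,y_i'\}$, hence four such edges, and there are only three. Cauchy–Schwarz over two trees is not available.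

Still, $J(W)$ is tiny, and the reason shows what to do. Let $\Phi$ be the operator with kernel $k_0^3$ and $b=\sup|k_0|$. Then $\|\Phi\|\le\int|k_0|^3d\sigma\le b/n$, and since $\|K_0\|_{HS}^2=1/n$,
$$|J(W)|=n^8\,|\operatorname{Tr}(\Phi K_0^2\Phi K_0^2\Phi K_0^2)|\le n^8\,\|\Phi\|^3\|K_0\|^4\|K_0\|_{HS}^2\le b^3\theta^4 .$$
Each blob is attached to the rest by just two edges. *Across a two-edge cut, treat the blob as an operator and use only its norm; inside the blob, absolute values are affordable.* It remains to see that this always works. If we choose the blob minimal, its inside has two disjoint spanning trees, so its operator norm is bounded by Cauchy–Schwarz, and the blob together with its two edges collapses to a single edge whose kernel is again bounded in the three norms. Induction does the rest.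

## 5. Four-edge-connected graphs: two disjoint trees and Cauchy–Schwarz

For a vertex set $U$ let $d_H(U)$ be the number of edges between $U$ and its complement. If all degrees are even, $d_H(U)$ is even, because the degree sum over $U$ is $d_H(U)$ plus twice the number of edges inside $U$. If moreover $H$ is connected, $d_H(U)\ge2$ for $\emptyset\ne U\subsetneq V(H)$.

**Definition.** $H$ is *4-edge-connected* if $d_H(U)\ge4$ for all $\emptyset\ne U\subsetneq V(H)$. Examples: a fourfold edge is; a cycle is not; a single vertex is, vacuously.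

**Lemma 4 (two trees).** A 4-edge-connected multigraph has two edge-disjoint spanning trees, even after deletion of any one edge. If a connected multigraph has two disjoint spanning trees and $f$ is a non-loop edge, it has two disjoint spanning trees one of which contains $f$.

*Proof.* The Nash-Williams–Tutte theorem says that a multigraph has two edge-disjoint spanning trees iff every partition of its vertices into $r$ classes has at least $2(r-1)$ crossing edges. For $r=1$ there is nothing to check. For $r\ge2$ each class has cut at least $4$, so there are at least $4r/2=2r$ crossing edges, and at least $2r-1\ge2(r-1)$ after one deletion. For the last claim, if $f\notin T_1\cup T_2$, then $T_1+f$ contains a cycle through $f$; remove from $T_1+f$ another edge of this cycle. The new $T_1$ is still disjoint from $T_2$. $\square$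

**Lemma 5 (Cauchy–Schwarz).** Let $H$ be a connected multigraph on $V$ vertices (degrees arbitrary) with disjoint spanning trees $T_1,T_2$, and let each $k_e$ be $(\alpha_e,\beta_e,\theta_e)$-bounded. For any fixed vertex $y$,
$$n^{V-1}\int\prod_e|k_e|\prod_{u\ne y}d\sigma(x_u)\le\prod_{e\in T_1\cup T_2}\beta_e\prod_{e\notin T_1\cup T_2}\alpha_e .$$

*Proof.* Bound the edges outside the trees (loops included) by $\alpha_e$. By Cauchy–Schwarz the remaining integral is at most $\prod_{i=1,2}\big(\int\prod_{e\in T_i}k_e^2\big)^{1/2}$. A tree with at least two vertices has a leaf other than $y$; integrating over that leaf gives the constant $\|k_e(x,\cdot)\|_2^2$. Repeating,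
$$\int\prod_{e\in T_i}k_e^2=\prod_{e\in T_i}\|k_e(x,\cdot)\|_2^2\le n^{-(V-1)}\prod_{e\in T_i}\beta_e^2 .$$
The two square roots together give the factor $n^{-(V-1)}$. $\square$

## 6. Collapsing a minimal two-edge cut to one edge

**Lemma 6 (reduction).** Let $H$ be a connected multigraph with even degrees and $V\ge2$ vertices, not 4-edge-connected. Choose $S$ of minimum cardinality among the nonempty proper vertex sets with $d_H(S)=2$, and let the cut edges be $e_1=xy$, $e_2=x'y'$ with $y,y'\in S$ and $x,x'\notin S$. Write $k_i=k_{e_i}$, $(\alpha_i,\beta_i,\theta_i)$-bounded, with operators $K_i$. Then $H[S]$ and $H\setminus S$ are connected. Let $H'$ be $H\setminus S$ plus one new edge $xx'$ (a loop if $x=x'$), with a kernel described below. $H'$ is connected, has even degrees, and has fewer vertices than $H$.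

1. If $y=y'$: $H[S]$ has even degrees and $J(H)=J(H[S])\,J(H')$, where the new edge carries the kernel of $nK_1K_2$, which is $(\beta_1\beta_2,\theta_1\beta_2,\theta_1\theta_2)$-bounded. If $|S|\ge2$, $H[S]$ is 4-edge-connected.
2. If $y\ne y'$: let $\varphi(x_y,x_{y'})=n^{|S|-2}\int\prod_{e\in H[S]}k_e$, integrated over $S\setminus\{y,y'\}$, with operator $\Phi$. Then $J(H)=J(H')$, where the new edge carries the kernel of $n^2K_1\Phi K_2$, which is $n\|\Phi\|\cdot(\beta_1\beta_2,\theta_1\beta_2,\theta_1\theta_2)$-bounded. The graph $H[S]+yy'$ is 4-edge-connected, $H[S]$ has two disjoint spanning trees, and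
$$n\|\Phi\|\le n^{|S|-1}\int\prod_{e\in H[S]}|k_e|\prod_{u\in S\setminus y}d\sigma(x_u).\tag{4}$$

*Proof.*

**Step 1: what minimality gives.** Such an $S$ exists, since cuts are even and at least $2$, and some cut is less than $4$. Every component $C$ of $H[S]$ has $d_H(C)\ge2$, and its cut edges all leave $S$, so these cuts sum to $d_H(S)=2$; hence there is one component. The same argument applies to $H\setminus S$, whose cut is the same two edges. For $\emptyset\ne U\subsetneq S$,
$$d_H(U)\ge4,\tag{5}$$
because $d_H(U)$ is even, at least $2$, and not $2$ by minimality. In $H'$ the vertex $x$ loses $e_1$ and gains an end of the new edge, and likewise $x'$ with $e_2$; so degrees stay even. $H'$ is connected since $H\setminus S$ is.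

**Step 2: the case $y=y'$.** The vertex $y$ loses two edges, so $H[S]$ has even degrees. With $x_y$ fixed, integrating $n^{|S|-1}\prod_{e\in H[S]}k_e$ over $S\setminus y$ gives the constant $J(H[S])$. What remains is $n^{V-|S|}$ times an integral over $x_y$ and the vertices of $H\setminus S$. The integral over $x_y$ with one factor $n$ is $n\int k_1(x_x,z)k_2(z,x_{x'})d\sigma(z)$, the kernel of $nK_1K_2$; it is zonal by invariance. The factor $n^{V-|S|-1}$ left over is the one in $J(H')$.

The three norms of the new kernel: the sup is at most $n\|k_1(x,\cdot)\|_2\|k_2(\cdot,x')\|_2\le\beta_1\beta_2$. For fixed $x'$ the kernel is the function $nK_1[k_2(\cdot,x')]$, so $\sqrt n$ times its $L^2$ norm is at most $n\|K_1\|\cdot\sqrt n\|k_2(\cdot,x')\|_2\le\theta_1\beta_2$; by symmetry of zonal kernels this is also the row norm. Finally $n\cdot n\|K_1K_2\|\le\theta_1\theta_2$.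

If $|S|\ge2$ and $\emptyset\ne U\subsetneq S$, then passing to $S\setminus U$ if needed we may assume $y\notin U$. The cut edges of $S$ do not touch $U$, so $d_{H[S]}(U)=d_H(U)\ge4$ by (5).

**Step 3: the case $y\ne y'$.** The function $\varphi$ is zonal by invariance, and bounded. Since $n^{V-1}=n^{|S|-2}\cdot n^2\cdot n^{V-|S|-1}$, integrating over $S$ produces on $xx'$ the kernel $n^2\iint k_1(x,z)\varphi(z,z')k_2(z',x')\,d\sigma(z)\,d\sigma(z')$, that of $n^2K_1\Phi K_2$. Its sup is at most $n^2\|k_1(x,\cdot)\|_2\|\Phi\|\|k_2(\cdot,x')\|_2\le n\|\Phi\|\beta_1\beta_2$. Its row norm satisfies $\sqrt n\cdot n^2\|K_1\|\|\Phi\|\|k_2(\cdot,x')\|_2\le n\|\Phi\|\theta_1\beta_2$. Its operator satisfies $n\cdot n^2\|K_1\|\|\Phi\|\|K_2\|\le n\|\Phi\|\theta_1\theta_2$.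

Inequality (4) is Schur's test $\|\Phi\|\le\sup_y\int|\varphi(y,y')|d\sigma(y')$, with the absolute value taken inside; by invariance the right side of (4) does not depend on the point $x_y$.

Lastly let $\emptyset\ne U\subsetneq S$. If $U$ contains exactly one of $y,y'$, its cut in $H[S]+yy'$ is $e(U,S\setminus U)+1$, where $e$ counts edges of $H[S]$; this equals $d_H(U)\ge4$, since exactly one of $e_1,e_2$ leaves $U$. Otherwise, passing to $S\setminus U$ if needed, $U$ contains neither, and its cut is $d_H(U)\ge4$. So $H[S]+yy'$ is 4-edge-connected, and deleting $yy'$ leaves two disjoint spanning trees by Lemma 4. $\square$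

## 7. Every even graph integral is bounded, and all but doubled trees are small

**Lemma 7.** Let every kernel on $H$ (connected, even degrees, loops allowed) be $(1,1,1)$-bounded.
(a) $|J(H)|\le1$.
(b) If moreover $0\le\gamma\le1$ and some non-loop edge $f$ is $(1,\gamma,\gamma)$-bounded, then $|J(H)|\le\gamma$.

*Proof of (a).* Induction on $V$. If $V=1$, $J(H)$ is a product of constants $k_e(x,x)$ of modulus at most $1$. If $V\ge2$ and $H$ is 4-edge-connected, Lemmas 4 and 5 give $|J(H)|\le1$. Otherwise apply Lemma 6. If $y=y'$, then $|J(H[S])|\le1$ by induction, as $|S|<V$. If $y\ne y'$, then $n\|\Phi\|\le1$ by (4) and Lemma 5. In both cases the new kernel is $(1,1,1)$-bounded, so $|J(H')|\le1$ by induction, and $|J(H)|\le1$.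

*Proof of (b).* Again induction on $V$, which is at least $2$. If $H$ is 4-edge-connected, choose two disjoint trees one of which contains $f$ (Lemma 4); Lemma 5 gives $|J(H)|\le\beta_f\le\gamma$. Otherwise apply Lemma 6, and look where $f$ is. Recall from (a) that $|J(H[S])|\le1$ when $y=y'$, and that $n\|\Phi\|\le1$ when $y\ne y'$.

* $f\in\{e_1,e_2\}$. If $f=e_1$ then $\beta_1,\theta_1\le\gamma$; if $f=e_2$ then $\beta_2,\theta_2\le\gamma$. Either way $\beta_1\beta_2$, $\theta_1\beta_2$, $\theta_1\theta_2$ are all at most $\gamma$, so the new kernel is $\gamma\cdot(1,1,1)$-bounded. By linearity and (a), $|J(H')|\le\gamma$ (if $\gamma=0$, the new kernel vanishes). Hence $|J(H)|\le\gamma$.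
* $f$ lies in $H[S]$. If $y=y'$, induction gives $|J(H[S])|\le\gamma$, and $|J(H')|\le1$ by (a). If $y\ne y'$, take two disjoint spanning trees of $H[S]$ one of which contains $f$; (4) and Lemma 5 give $n\|\Phi\|\le\gamma$. The new kernel is $\gamma\cdot(1,1,1)$-bounded, and (a) with linearity gives $|J(H)|\le\gamma$.
* $f$ lies in $H\setminus S$. It is a non-loop edge of $H'$, all other kernels on $H'$ are $(1,1,1)$-bounded, and $|J(H')|\le\gamma$ by induction. Hence $|J(H)|\le\gamma$. $\square$

**Lemma 8.** Let $k$ be a zonal kernel with $\sup|k|\le b\le1$, $\rho^2:=n\int k(x,y)^2d\sigma(y)\le1$ and $n\|K\|\le\theta\le1$. Put $\gamma=\max(b,\theta)$. Let $G$ be a connected loopless multigraph with even degrees, all edges carrying $k$. If $G$ is a doubled tree, then $J(G)=\rho^{2(V-1)}$. Otherwise $|J(G)|\le\gamma$.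

*Proof.*

**Step 1: strip doubled leaves.** The purpose is to remove all doubled-tree parts. A *doubled leaf* is a vertex whose only edges are two parallel edges to one neighbor. Removing it multiplies $J$ by exactly $\rho^2\le1$: that is, $J(\text{old})=\rho^2J(\text{new})$. It leaves a connected loopless graph with even degrees. Remove doubled leaves successively. If we end at a single vertex, then $G$ arises from it by adding doubled leaves, so it is a doubled tree, and $J(G)=\rho^{2(V-1)}$. Conversely, a doubled tree with at least two vertices has a doubled leaf, and removing one leaves a doubled tree, so for doubled trees we do end at a single vertex. If $G$ is not a doubled tree, we reach a graph $G_0$ with $V_0\ge2$ vertices and no doubled leaf, and $|J(G)|\le|J(G_0)|$. On $G_0$ all kernels are $(\gamma,1,\gamma)$-bounded, in particular $(1,1,1)$-bounded.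

**Step 2: find one small factor.** Note that a loopless 4-edge-connected graph on $r\ge2$ vertices has all degrees at least $4$, hence at least $2r$ edges.

* $G_0$ is 4-edge-connected. It has at least $2V_0>2(V_0-1)$ edges, so some edge lies outside the two trees, and Lemma 5 gives $|J(G_0)|\le\gamma$.
* $G_0$ is not 4-edge-connected; apply Lemma 6 with $H=G_0$.
  * $y\ne y'$. The graph $H[S]+yy'$ has at least $2|S|$ edges, so $H[S]$ has at least $2|S|-1>2(|S|-1)$ edges. Some edge is outside the two trees of $H[S]$, so $n\|\Phi\|\le\gamma$. The new kernel is $\gamma\cdot(1,1,1)$-bounded, and Lemma 7(a) gives $|J(G_0)|\le\gamma$.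
  * $y=y'$ and $|S|\ge2$. $H[S]$ is 4-edge-connected and loopless, so it has an edge outside its two trees and $|J(H[S])|\le\gamma$. The new kernel is $(1,1,1)$-bounded, so $|J(H')|\le1$ by Lemma 7(a).
  * $S=\{y\}$. There are no loops, so $y$ has exactly the two edges $e_1,e_2$ and $J(H[S])=1$. As $y$ is not a doubled leaf, $x\ne x'$, so the new edge is not a loop. Its kernel is $(\beta_1\beta_2,\theta_1\beta_2,\theta_1\theta_2)$-bounded, hence $(1,\gamma,\gamma)$-bounded. Lemma 7(b) gives $|J(G_0)|=|J(H')|\le\gamma$. $\square$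

The last case is the only one in which smallness comes from the operator norm alone: in a cycle of length at least three, every minimal $S$ is a single vertex.

**Proposition 9.** For each $n$ let $k=k_n$ be a zonal kernel on $\mathbb S^{d-1}$ with $b=\sup|k|\to0$, $\rho^2=n\int k(x,y)^2d\sigma(y)\le1$, $\rho\to1$, and $n\|K\|\to0$. Let $Y_{ij}=k(v_i,v_j)$ for $i\ne j$ and $Y_{ii}=0$. Then $\mu_Y\to\mu_{sc}$ weakly in probability.

*Proof.*

**Step 1: convergence of $\mathbb E\mu_Y$.** In (3) the prefactors tend to $1$ and the number of terms depends only on $q$. For large $n$, Lemma 8 applies with $\theta=n\|K\|$, and $\gamma\to0$: terms that are not doubled trees tend to $0$, and doubled trees give $J=\rho^{2(V-1)}\to1$. By Step 5 of Section 3, the $q$-th moment of $\mathbb E\mu_Y$ tends to $C_{q/2}$ for $q$ even and to $0$ for $q$ odd. These are the moments of $\mu_{sc}$, which is determined by them, so $\mathbb E\mu_Y\Rightarrow\mu_{sc}$.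

**Step 2: concentration.** Let $f\in C_c^1$. Resampling one $v_i$ changes only row $i$ and column $i$ of $Y$, a change of rank at most $2$, so $\int f\,d\mu_Y$ changes by at most $2\|f'\|_{L^1}/n$. By the Efron–Stein inequality $\operatorname{Var}\int f\,d\mu_Y\le\frac12\cdot n\cdot\frac{4\|f'\|_{L^1}^2}{n^2}=\frac{2\|f'\|_{L^1}^2}n\to0$. So $\int f\,d\mu_Y\to\int f\,d\mu_{sc}$ in probability for $f\in C_c^1$, which suffices by Step 1 of Section 3. $\square$

## 8. The operator norm of the threshold kernel, and Theorem 1

**Lemma 10.** The law of $t$ satisfies $\mathbb Ee^{st}\le e^{s^2/(2d)}$ for all real $s$.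

*Proof.* Odd moments vanish, and $\mathbb Et^{2j}=\frac{(2j-1)!!}{d(d+2)\cdots(d+2j-2)}\le\frac{(2j-1)!!}{d^j}$. Since $(2j)!=(2j-1)!!\,2^jj!$, summing $s^{2j}\mathbb Et^{2j}/(2j)!$ gives at most $\sum_j\frac1{j!}\big(\frac{s^2}{2d}\big)^j$. $\square$

**Lemma 11.** $|\lambda_m|\le\lambda_1\le p\sqrt{2\log(1/p)/d}$ for all $m\ge1$.

*Proof.*

**Step 1: degree one dominates.** The density of $t$ is $c_d(1-t^2)^{(d-3)/2}$ on $(-1,1)$. Multiplying (H4) by $(1-t^2)^{(d-3)/2}$ gives
$$\big((1-t^2)^{(d-1)/2}P_m'\big)'=-m(m+d-2)(1-t^2)^{(d-3)/2}P_m .$$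
Integrate from $\tau$ to $1$; the boundary term at $1$ vanishes since $(d-1)/2>0$. So
$$\lambda_m=c_d(1-\tau^2)^{(d-1)/2}\,\frac{P_m'(\tau)}{m(m+d-2)} .$$
Differentiating (H4) gives
$$(1-t^2)P_m'''-(d+1)tP_m''+(m-1)(m+d-1)P_m'=0,$$
which is (H4) in dimension $d+2$ and degree $m-1$. A polynomial solution of this equation is determined by its value at $1$ (setting $t=1$ in the equation and its derivatives determines successively all derivatives at $1$). So $P_m'$ is $P_m'(1)$ times the normalized Gegenbauer polynomial for dimension $d+2$, and $|P_m'(\tau)|\le P_m'(1)$ by (H2). Setting $t=1$ in (H4), $P_m'(1)=\frac{m(m+d-2)}{d-1}$. Hence $|\lambda_m|\le c_d(1-\tau^2)^{(d-1)/2}/(d-1)$. For $m=1$ we have $P_1'=1$ and $m(m+d-2)=d-1$, so the right side is $\lambda_1$.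

**Step 2: the size of $\lambda_1$.** We have $\lambda_1=\mathbb E[t\mathbf 1_B]=p\,\mathbb E[t\,|\,B]$. By Jensen and Lemma 10, for $s>0$,
$$e^{s\,\mathbb E[t|B]}\le\mathbb E[e^{st}|B]\le\frac{e^{s^2/(2d)}}p,\qquad\text{so}\qquad\mathbb E[t|B]\le\frac s{2d}+\frac{\log(1/p)}s .$$
Take $s=\sqrt{2d\log(1/p)}$: both terms equal $\sqrt{\log(1/p)/(2d)}$, and their sum is $\sqrt{2\log(1/p)/d}$. $\square$

**Proof of Theorem 1.** By Lemma 11 and $1-p\ge\frac12$,
$$n\|K_0\|=\frac{n\lambda_1}{\sqrt{np(1-p)}}\le\frac{np\sqrt{2\log(1/p)/d}}{\sqrt{np/2}}=2\sqrt{\frac{np\log(1/p)}d}\to0 .$$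
Also $\sup|k_0|\le\sqrt{2/(np)}\to0$ and $n\int k_0^2d\sigma=1$. Proposition 9 with $\rho=1$ gives $\mu_X\to\mu_{sc}$, and Step 2 of Section 3 transfers this to $A/\sqrt{np(1-p)}$. $\blacksquare$

## 9. Cutting off the large eigenvalues: the criterion of Theorem 2

When some $|s_m|$ are not small, remove the corresponding harmonics from the kernel. For $\eta>0$ let $\mathcal M=\{m\ge1:|s_m|>\eta\}$ and $u=\nu_n(|s|>\eta)$. The set $\mathcal M$ is finite, because $\sum N_ms_m^2/n=1$. Put
$$L=\sum_{m\in\mathcal M}\frac{s_m}nZ_m,\quad\mathcal L=(L(v_i,v_j))_{i,j\le n},\quad\ell=L(x,x),\quad k'=k_0-L,\quad Y'_{ij}=k'(v_i,v_j)\mathbf 1_{i\ne j}.$$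
Comparing entries on and off the diagonal, $X=Y'+\mathcal L-\ell I$.

**What is removed.** By (H2) the matrix $(Z_m(v_i,v_j))$ has rank at most $N_m$, and $|Z_m|\le N_m$. Hence
$$\operatorname{rank}\mathcal L\le\sum_{\mathcal M}N_m=n\int_{|s|>\eta}s^{-2}d\nu_n\le\frac{nu}{\eta^2},\qquad\sup|L|,\ |\ell|\le\sum_{\mathcal M}\frac{|s_m|N_m}n=\int_{|s|>\eta}|s|^{-1}d\nu_n\le\frac u\eta .\tag{6}$$

**What remains.** The operator $K'$ has eigenvalues $s_m/n$ for $m\notin\mathcal M$ and $0$ otherwise, so
$$n\int k'(x,y)^2d\sigma(y)=\frac1n\sum_{m\notin\mathcal M}N_ms_m^2=1-u,\qquad n\|K'\|\le\eta,\qquad\sup|k'|\le\sqrt{2/(np)}+u/\eta .\tag{7}$$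

**Sufficiency.** Suppose $\nu_n(|s|>\eta)\to0$ for every $\eta>0$. For each integer $j\ge1$ there is $n_j$, increasing in $j$, with $j^2\nu_n(|s|>1/j)\le1/j$ for $n\ge n_j$. Put $\eta_n=1/j$ for $n_j\le n<n_{j+1}$. Then $\eta_n\to0$ and $\nu_n(|s|>\eta_n)/\eta_n^2\to0$. Use $\eta=\eta_n$ above. Then $u$, $u/\eta$ and $u/\eta^2$ all tend to $0$, so by (7) Proposition 9 applies to $k'$ and $\mu_{Y'}\to\mu_{sc}$. By (6), $X-Y'=\mathcal L-\ell I$ has the form required in (C). Hence $\mu_X\to\mu_{sc}$, and likewise for $A/\sqrt{np(1-p)}$.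

**Necessity.** Assume $\mu_X\to\mu_{sc}$ weakly in probability. The fourth moment of $X$ would give information, as in Test 1, but convergence of $\mu_X$ does not imply convergence of that moment: a few large eigenvalues may spoil it. So we first show that the large $s_m$ carry no mass, and only then compute a fourth moment, for the truncated matrix. Take $\eta=3$, $u_n=\nu_n(|s|>3)$, and $R=\sum_{\mathcal M}N_m\le nu_n/9$.

**Step 1: $u_n\to0$.** The idea is that a matrix with semicircle spectrum cannot lose Frobenius mass by subtracting a matrix of rank much smaller than the mass removed. Let $\sigma_1\ge\sigma_2\ge\cdots$ be the singular values of $X$. Since $\operatorname{rank}\mathcal L\le R$, Eckart–Young gives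
$$\frac1n\|X-\mathcal L\|_F^2\ge\frac1n\sum_{i>R}\sigma_i^2\ge\frac1n\sum_{i>R}\min(\sigma_i^2,4)\ge\int\min(x^2,4)\,d\mu_X-\frac{4R}n\ge\int\min(x^2,4)\,d\mu_X-\frac{4u_n}9 .$$
The function $\min(x^2,4)$ is bounded and continuous and equals $x^2$ on $[-2,2]$, so the expectation of its integral tends to $\int x^2d\mu_{sc}=1$. On the other side $X-\mathcal L=Y'-\ell I$, and by (6), (7)
$$\frac1n\mathbb E\|X-\mathcal L\|_F^2=\frac{n(n-1)}n\cdot\frac{1-u_n}n+\ell^2\le(1-u_n)+\frac{u_n^2}9 .$$
Therefore $1-o(1)-\frac49u_n\le1-u_n+\frac19u_n^2$, that is, $\frac59u_n-\frac19u_n^2\le o(1)$. As $u_n\le1$, this gives $\frac49u_n\le o(1)$.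

**Step 2: the fourth moment of $Y'$ tends to $2$.** By Step 1 and (6), $X-Y'$ is a matrix of rank $o(n)$ plus a shift $o(1)$, so $\mu_{Y'}\to\mu_{sc}$ weakly in probability, and hence $\mathbb E\mu_{Y'}\Rightarrow\mu_{sc}$. To pass to fourth moments we need a bound on a higher moment. By (7), for large $n$ the kernel $k'/3$ is $(1,1,1)$-bounded. So (3) with $q=6$ and Lemma 7(a) give $\frac1n\mathbb E\operatorname{tr}Y'^6=O(1)$. Thus $x^4$ is uniformly integrable under $\mathbb E\mu_{Y'}$, and $\frac1n\mathbb E\operatorname{tr}Y'^4\to\int x^4d\mu_{sc}=2$.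

**Step 3: compute the fourth moment.** The patterns of length $4$ in (3) are those of Test 1.

* Two doubled paths on three vertices, each with $J=(1-u_n)^2\to1$.
* The fourfold edge, with $J=n\int k'^4d\sigma\le(\sup|k'|)^2\to0$.
* The 4-cycle, with $J=n^3\operatorname{Tr}K'^4=\frac1n\sum_{m\notin\mathcal M}N_ms_m^4=\int_{|s|\le3}s^2d\nu_n\le9$.

Since all these $J$ are bounded and the prefactors tend to $1$, $\frac1n\mathbb E\operatorname{tr}Y'^4=2+\int_{|s|\le3}s^2d\nu_n+o(1)$. With Step 2, $\int_{|s|\le3}s^2d\nu_n\to0$. For $0<\eta<3$,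
$$\nu_n(|s|>\eta)\le u_n+\eta^{-2}\int_{|s|\le3}s^2d\nu_n\to0 ,$$
and for $\eta\ge3$ it is at most $u_n\to0$. $\blacksquare$

## 10. Dense graphs: sharpness when $p\ge p_0$

For $p\in[p_0,\frac12)$ we have $p_0\log2\le p\log(1/p)\le1/e$. So $d=\omega(np\log(1/p))$ means $d/n\to\infty$, and the "if" part of Corollary 3(1) is Theorem 1. For "only if" we show that degree one alone carries a fixed mass.

**Step 1: $\sqrt d\,\lambda_1\ge0.3\,p$.** If $d=2$, Test 2 gives $\sqrt2\,\lambda_1=\sqrt2\,\sin(\pi p)/\pi\ge2\sqrt2\,p/\pi\ge0.3p$. Let $d\ge3$. The density of $t$ is at most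
$$c_d=\frac{\Gamma(d/2)}{\sqrt\pi\,\Gamma((d-1)/2)}\le\sqrt{\frac d{2\pi}},$$
since $\Gamma(z+\frac12)\le\sqrt z\,\Gamma(z)$ by log-convexity of $\Gamma$, used with $z=\frac{d-1}2$. Hence $\mathbb P(t\ge0.6/\sqrt d)\ge\frac12-\frac{0.6}{\sqrt{2\pi}}>0.26$. If $\tau\ge0.6/\sqrt d$, then $\lambda_1=\mathbb E[t\mathbf 1_B]\ge\tau p\ge0.6p/\sqrt d$. If $\tau<0.6/\sqrt d$, note that $\tau>0$ because $p<\frac12$, so $t>0$ on $B$ and
$$\lambda_1\ge\mathbb E[t;\,t\ge0.6/\sqrt d]\ge0.6\cdot0.26/\sqrt d\ge0.15/\sqrt d\ge0.3p/\sqrt d .$$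

**Step 2: the criterion fails.** By Step 1,
$$\nu_n(\{s_1\})\ge\frac{d\lambda_1^2}{p(1-p)}\ge0.09\,p_0,\qquad s_1^2=\frac nd\cdot\frac{d\lambda_1^2}{p(1-p)}\ge0.09\,p_0\,\frac nd .$$
If $d/n\not\to\infty$, then $d\le Cn$ along a subsequence for some constant $C$. With $\eta=\frac12\sqrt{0.09p_0/C}$ we get $\nu_n(|s|>\eta)\ge0.09p_0$ along it. By Theorem 2, convergence fails. This proves Corollary 3(1).

## 11. Sparse graphs: low degrees carry no mass when $p\to0$

Test 3 showed that degree one has vanishing mass when $p\to0$. The same is true of all degrees up to nearly $\frac12\log(1/p)$, and beyond them $N_m$ may already exceed $n$, which forces $s_m$ to be small.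

**Lemma 12 (level bound).** For $q\ge2$ and $m\ge1$, $N_m\lambda_m^2\le p^{2-2/q}(q-1)^m$.

*Proof.*

**Step 1: $\|h\|_{L^q(\sigma)}\le(q-1)^{m/2}\|h\|_{L^2(\sigma)}$ for $h\in\mathcal H_m$.** Extend $h$ to a harmonic homogeneous polynomial of degree $m$ on $\mathbb R^d$, and let $g$ be a standard Gaussian vector. For the Ornstein–Uhlenbeck semigroup $Q_r$, the mean value property of harmonic functions and homogeneity give
$$Q_rh(z)=\mathbb E\,h\big(e^{-r}z+\sqrt{1-e^{-2r}}\,g\big)=h(e^{-r}z)=e^{-mr}h(z).$$
Nelson's hypercontractivity says $\|Q_rh(g)\|_q\le\|h(g)\|_2$ when $e^{2r}=q-1$. So $\|h(g)\|_q\le(q-1)^{m/2}\|h(g)\|_2$. Write $g=|g|\,\zeta$ with $|g|$ and $\zeta\in S$ independent, $\zeta$ uniform. Then $\|h(g)\|_q=\big\||g|^m\big\|_q\|h\|_{L^q(\sigma)}$, likewise with $2$ in place of $q$, and $\big\||g|^m\big\|_q\ge\big\||g|^m\big\|_2$. Dividing gives the claim.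

**Step 2: Hölder.** $|\lambda_m|=|\mathbb E[\mathbf 1_BP_m(t)]|\le p^{1-1/q}\|P_m(\langle x,\cdot\rangle)\|_{L^q(\sigma)}\le p^{1-1/q}(q-1)^{m/2}N_m^{-1/2}$, using Step 1 and (H2). Square. $\square$

**Step 1 of Corollary 3(2): degrees up to $M$.** Take $q=2+2\kappa$. For $1\le m\le M\le(\frac12-\kappa)L_p$, using $\log(1+2\kappa)\le2\kappa$ and $\frac1{2+2\kappa}\ge\frac12-\frac\kappa2$,
$$\Big(1-\frac2q\Big)L_p-m\log(q-1)\ge2\kappa L_p\Big[\frac1{2+2\kappa}-\frac12+\kappa\Big]\ge\kappa^2L_p .$$
By Lemma 12 and $1-p\ge\frac12$, $\frac{N_m\lambda_m^2}{p(1-p)}\le2p^{1-2/q}(q-1)^m\le2e^{-\kappa^2L_p}$. Hence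
$$\sum_{1\le m\le M}\frac{N_m\lambda_m^2}{p(1-p)}\le2M\,e^{-\kappa^2L_p}\le L_p\,e^{-\kappa^2L_p}\to0 ,$$
because $L_p\to\infty$.

**Step 2: degrees above $M$.** By the formula in (H1), $N_m$ is nondecreasing in $m\ge1$. Since $N_ms_m^2/n\le1$, for $m\ge M+1$ we have $s_m^2\le n/N_m\le n/N_{M+1}\to0$. So for each $\eta>0$ and large $n$, $\nu_n(|s|>\eta)$ is at most the sum in Step 1, which tends to $0$. Theorem 2 gives semicircle convergence.

**Step 3: $p\to0$ and $d\ge n^c$.** Take $\kappa=\frac14$ and fix an integer $m>1/c$. As $M\to\infty$, eventually $M+1\ge m$ and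
$$N_{M+1}\ge N_m\ge\binom{d+m-2}m\ge\frac{(d-1)^m}{m!}\gg n,$$
since $cm>1$.

**Step 4: $p\le n^{-a}$ and $d-1\ge e^{8/a}\frac a4\log n$.** Take $\kappa=\frac14$ and $m_0=\lfloor\frac a4\log n\rfloor$. Then $m_0\le\lfloor\frac14L_p\rfloor=M$, and $m_0\ge1$ for large $n$. Using $\binom Nk\ge(N/k)^k$ and $d+m_0-2\ge d-1$,
$$N_{M+1}\ge N_{m_0}\ge\binom{d+m_0-2}{m_0}\ge\Big(\frac{d-1}{m_0}\Big)^{m_0}\ge e^{8m_0/a}\ge e^{-8/a}n^2\gg n ,$$
where the last two bounds use $m_0\le\frac a4\log n$ and $m_0\ge\frac a4\log n-1$.

**Step 5: the condition of Theorem 1 is not necessary in general.** Let $p=1/\log n$ and $d=\lceil\sqrt n\rceil$ (for $n\ge8$, so that $p<\frac12$). Then $np\to\infty$, $p\to0$ and $d\ge n^{1/2}$, so Step 3 gives the semicircle. But $np\log(1/p)=\frac{n\log\log n}{\log n}\gg\sqrt n$, so $d\ll np\log(1/p)$. $\blacksquare$
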